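\title{Products of Hadwiger numbers over decompositions of a complete graph}

\begin{abstract}
Partition the edges of $K_n$ into $r\ge 2$ spanning subgraphs $G_1,\dots,G_r$, some of which may be edgeless. We prove that the product of the Hadwiger numbers $\eta(G_1)\cdots\eta(G_r)$ is at least $n$, which confirms a conjecture posed by Hogben, Lin and Young. We also determine the minimum of the product asymptotically when exactly $m\ge2$ of the parts have edges: it is $(c_m+o(1))n$ with $c_m=2^{m-2}\bigl(1+\frac1{2m-2}\bigr)$. The proof combines coloring for parts of Hadwiger number at most $5$, explicit edge bounds for graphs without a given clique minor, and a random construction of clique minors in graphs with a sparse complement.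
\end{abstract}

\section{Introduction}

Graphs are finite, simple and undirected; $|G|$ and $e(G)$ are the numbers of vertices and edges of $G$, and $\delta(G)$ and $\chi(G)$ are its minimum degree and chromatic number. A \emph{minor} of $G$ is a nonempty graph obtained from $G$ by deleting vertices, deleting edges and contracting edges, where parallel edges that arise are merged. The \emph{Hadwiger number} $\eta(G)$ is the largest $T$ such that $K_T$ is a minor of $G$. Equivalently, $\eta(G)\ge T$ if and only if $G$ has $T$ disjoint nonempty vertex sets, the \emph{branch sets}, each inducing a connected subgraph, such that any two of them are joined by an edge. Thus $\eta(G)=1$ if $G$ is edgeless, $\eta(G)=2$ if $G$ is a forest with an edge, $\eta(G)\ge3$ if $G$ has a cycle, and $\eta(K_n)=n$. A minor of $G$ has Hadwiger number at most $\eta(G)$.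

An \emph{$r$-decomposition} of $K_n$ is a list $G_1,\dots,G_r$ of spanning subgraphs of $K_n$, the \emph{parts}, whose edge sets partition the edge set of $K_n$. Parts may be edgeless. How small can the product of the Hadwiger numbers of the parts be? Put
\[
\eta_P^{\min}(r;n)=\min\bigl\{\eta(G_1)\cdots\eta(G_r):\ G_1,\dots,G_r \text{ is an $r$-decomposition of } K_n\bigr\}.
\]
The \emph{trivial} decomposition, in which one part is $K_n$ and the others are edgeless, has product $n$. Moving a single edge to another part raises the product to $2(n-1)$ when $n\ge3$, so nothing near the trivial decomposition improves on it. There is also a structural reason to guess that $n$ is the minimum. For the chromatic number the bound $\chi(G_1)\cdots\chi(G_r)\ge n$ is immediate: color each $G_i$ optimally and give each vertex the vector of its $r$ colors; two vertices are adjacent in some $G_i$, so their vectors differ. Hadwiger's conjecture, the assertion that $\eta(G)\ge\chi(G)$ for every graph $G$, would therefore give $\eta_P^{\min}(r;n)=n$ at once.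

The conjecture that $\eta_P^{\min}(r;n)=n$ for all $r\ge2$ and $n\ge1$ is posed by Hogben, Lin and Young~\cite{HLY}. It is known for $r=2$, and it is known that $(0.513)^{r-2}\le\eta_P^{\min}(r;n)/n\le1$ for fixed $r\ge2$ and every $n$. We prove the conjecture, using Hadwiger's conjecture only in the range $\eta\le5$, where it is a theorem.

\begin{theorem}\label{thm:main}
$\eta_P^{\min}(r;n)=n$ for all $r\ge2$ and $n\ge1$.
\end{theorem}

Edgeless parts contribute a factor $1$, so the more telling parameter is the number of parts that have edges. For $m\ge2$ let $\pi_m(n)$ be the minimum of $\prod\eta(G_i)$ over the decompositions of $K_n$ in which exactly $m$ parts have at least one edge, and put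
\[
c_m=2^{m-2}\Bigl(1+\frac1{2m-2}\Bigr),\qquad\text{so that } c_2=\tfrac32,\quad c_3=\tfrac52 .
\]

\begin{theorem}\label{thm:sharp}
For every fixed $m\ge2$, as $n\to\infty$,
\[
c_mn-O_m(n^{3/4})\ \le\ \pi_m(n)\ \le\ c_mn+2^{m-2}.
\]
\end{theorem}

Here and below, $O_m(f)$ is a quantity bounded by $Cf$ with $C$ depending only on $m$.

\begin{corollary}\label{cor:unique}
For each fixed $r\ge2$ there is $n_0(r)$ such that for $n\ge n_0(r)$ the equality $\prod\eta(G_i)=n$ holds only for the trivial $r$-decomposition of $K_n$. Every other $r$-decomposition has $\prod\eta(G_i)\ge(\frac32-o(1))n$, and the constant $\frac32$ is best possible.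
\end{corollary}

Some lower bound on $n$ is needed in the first sentence: $K_4$ is the union of two edge-disjoint paths on four vertices, and the product is $2\cdot2=4$.

We quote three results without proof. The first is the known case $r=2$; here $\overline G$ is the complement of $G$.

\begin{theorem}\label{thm:two}
Every graph $G$ on $n$ vertices satisfies $\eta(G)\,\eta(\overline G)\ge n$.
\end{theorem}

\begin{theorem}\label{thm:h5}
If $\eta(G)\le5$, then $\chi(G)\le\eta(G)$.
\end{theorem}

Theorem~\ref{thm:h5} is due to Hadwiger and Dirac for $\eta\le3$, follows from the work of Wagner (1937) and the Four Color Theorem for $\eta=4$, and is due to Robertson, Seymour and Thomas~\cite{RST} for $\eta=5$. The third result is used only for Theorem~\ref{thm:sharp}.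

\begin{theorem}[Kostochka~\cite{Kos}, Thomason~\cite{Tho}]\label{thm:kt}
There is a constant $K$ such that, for $t\ge2$, every graph $G$ with $e(G)\ge Kt\sqrt{\ln t}\,|G|$ has a $K_t$ minor.
\end{theorem}

Theorem~\ref{thm:main} concerns every $n$, so its proof needs edge bounds with explicit constants; these are proved in Section~\ref{sec:edges}. We also use repeatedly that, because degrees sum to $2e(H)$,
\begin{equation}\label{eq:markov}
\text{a graph $H$ has at most $2e(H)/\Delta$ vertices of degree greater than $\Delta>0$.}
\end{equation}

\section{Three mechanisms, seen on three parts}\label{sec:three}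

Let $G_1,G_2,G_3$ decompose $K_n$, with Hadwiger numbers $t_1\ge t_2\ge t_3$. The reason why $t_1t_2t_3\ge n$ depends on the sizes of the $t_i$, and there are three regimes.

\subsection*{A small part: coloring}
Suppose $t_3=2$. Then $G_3$ is a forest, hence bipartite, so some set $X$ of at least $n/2$ vertices spans no edge of $G_3$. On $X$ the graphs $G_1$ and $G_2$ are complementary, so $t_1t_2\ge|X|\ge n/2$ by Theorem~\ref{thm:two}, and $t_1t_2t_3\ge n$. The argument needs only $\chi\le\eta$ for the part that is removed.

\begin{lemma}\label{lem:remove}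
Let $r\ge3$ and suppose that $\eta_P^{\min}(r-1;n')=n'$ for all $n'\ge1$. If an $r$-decomposition $G_1,\dots,G_r$ of $K_n$ has a part with Hadwiger number at most $5$, then $\prod_j\eta(G_j)\ge n$.
\end{lemma}

\begin{proof}
Let $t=\eta(G_i)\le5$. By Theorem~\ref{thm:h5}, $G_i$ has a proper coloring with $t$ colors, and a largest color class $X$ has $|X|\ge n/t$. The graphs $G_j[X]$ with $j\ne i$ form an $(r-1)$-decomposition of the complete graph on $X$. Hence $\prod_{j\ne i}\eta(G_j)\ge\prod_{j\ne i}\eta(G_j[X])\ge|X|\ge n/t$.
\end{proof}

\subsection*{Moderate parts: counting edges}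
The first case that Lemma~\ref{lem:remove} leaves is $t_1=t_2=t_3=6$. A graph with $\eta\le6$ has fewer than $16$ times as many edges as vertices (Corollary~\ref{cor:doubling}). So $\binom n2<48n$, that is, $n<97$, while the product is $216$. In general, if $\eta(G)\le t$ implies $e(G)<\varphi(t)|G|$, then $n-1<2\sum\varphi(t_i)$, and it suffices to have $2\sum\varphi(t_i)\le\prod t_i$: a sum is compared with a product. The comparison succeeds when all factors are at least $6$ and $\varphi$ is linear with a modest slope. Our $\varphi$ has slope $12.5$ for $9\le t\le90$. For Hadwiger numbers $(t,2,2)$ the comparison would require $\varphi(t)<2t$, so the small parts must be removed first.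

\subsection*{A large part: pairing vertices}
For $t\ge90$ our bound is $\varphi(t)=\frac5{36}t^2$, and for Hadwiger numbers $(t,6,6)$ counting fails once $t\ge130$, because then $2\varphi(t)>36t$. Here we change the point of view. If $36t<n$, then $n$ is large, and $G_1$ misses fewer than $32n$ of the $\binom n2$ edges. A graph that is so close to complete should have a clique minor of order far above $n/36$. The next example shows how such minors look.

\begin{example}\label{ex:multi}
Let $G$ be a complete multipartite graph with $n$ vertices and $q$ classes. In a clique minor of $G$ the singleton branch sets form a clique, so their number $s$ is at most $q$; the other branch sets have at least two vertices, so there are at most $(n-s)/2$ of them. Hence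
\begin{equation}\label{eq:multi}
\eta(G)\le (n+q)/2 .
\end{equation}
Now let all classes have size $2$, so that $G$ is $K_{2q}$ minus a perfect matching $\{u_1v_1,\dots,u_qv_q\}$. Take the singletons $\{u_1\},\dots,\{u_q\}$ and the pairs $\{v_1,v_2\},\{v_3,v_4\},\dots$. Each pair is an edge, and every vertex outside a pair is adjacent to one of its members, because every vertex has only one non-neighbor. So $\eta(G)=\lfloor 3q/2\rfloor=\lfloor3n/4\rfloor$. Together with the matching this is a decomposition with product $2\lfloor 3n/4\rfloor$, the source of the constant $c_2=\frac32$.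
\end{example}

Branch sets of size two are the basic tool: two pairs fail to be joined only if four edges are missing at once. Section~\ref{sec:dense} makes this quantitative. The resulting lemma handles the large part directly, and it also yields the edge bound $\varphi$ in Section~\ref{sec:edges}. Section~\ref{sec:main} shows that counting for $t_1\le90$ and pairing for $t_1\ge91$ cover all remaining cases, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Clique minors in graphs with few non-edges}\label{sec:dense}

When vertices have many non-neighbors, a chosen pair may fail to be an edge, and two pairs may fail to be joined. We choose the pairs at random, so that few defects occur, and repair each defect with one extra vertex.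

\begin{lemma}\label{lem:dense}
Let $G$ have $M\ge2$ vertices, each with at most $D$ non-neighbors other than itself, where $D\ge0$ is an integer. Put $p=D/(M-1)$, and let $T\ge1$ be an integer with
\begin{equation}\label{eq:dense}
2T+pT+\tfrac12p^3T^2\le M-2D .
\end{equation}
Then $\eta(G)\ge T$.
\end{lemma}

The left side of \eqref{eq:dense} bounds the number of vertices that the construction uses: $2T$ for the pairs, $pT$ to connect pairs that are not edges, and $\frac12p^3T^2$ to join pairs of pairs. The right side bounds from below the supply of vertices available for any one repair.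

\begin{proof}
The case $T=1$ is trivial, so let $T\ge2$. Then $M-2D\ge4$; in particular $M\ge4$ and $2D\le M-1$. Let $\overline N(x)$ be the set of non-neighbors of $x$ other than $x$.

\emph{Supply.} Let $x\ne y$ be non-adjacent. Then $x\in\overline N(y)$ and $y\in\overline N(x)$, so every vertex that is not a common neighbor of $x$ and $y$ lies in $\overline N(x)\cup\overline N(y)$. Hence $x$ and $y$ have at least $M-2D$ common neighbors.

\emph{Demand.} Choose a sequence $x_1,y_1,\dots,x_T,y_T$ of $2T$ distinct vertices uniformly at random. Let $X$ be the number of indices $i$ with $x_i,y_i$ non-adjacent, and let $Y$ be the number of pairs $i<j$ with no edge between $\{x_i,y_i\}$ and $\{x_j,y_j\}$. Given $x_i$, the vertex $y_i$ is uniform among the other $M-1$ vertices, so $\mathbb E X\le pT$.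

Fix $i<j$ and let $W=\overline N(x_i)\cap\overline N(y_i)$; this set contains neither $x_i$ nor $y_i$. The pair $i<j$ is counted by $Y$ exactly when $x_j,y_j\in W$. If $D=0$, this never happens. Let $D\ge1$. A vertex $z$ lies in $W$ exactly when $x_i,y_i\in\overline N(z)$, so
\[
\mathbb E|W|=\sum_z\frac{|\overline N(z)|\,(|\overline N(z)|-1)}{M(M-1)}\le\frac{D(D-1)}{M-1}.
\]
Given $x_i,y_i$, the pair $(x_j,y_j)$ is uniform among ordered pairs of distinct vertices from the other $M-2$ vertices. Since $|W|\le D$,
\[
\mathbb P(x_j,y_j\in W)=\frac{\mathbb E\bigl[|W|(|W|-1)\bigr]}{(M-2)(M-3)}\le\frac{(D-1)\,\mathbb E|W|}{(M-2)(M-3)}\le\frac D{M-1}\cdot\frac{D-1}{M-2}\cdot\frac{D-1}{M-3}.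
\]
After clearing denominators, $\frac{D-1}{M-2}\le\frac D{M-1}$ is equivalent to $D\le M-1$, and $\frac{D-1}{M-3}\le\frac D{M-1}$ is equivalent to $2D\le M-1$. So the probability is at most $p^3$, and $\mathbb E(X+Y)\le pT+\frac12p^3T^2$. Fix a choice for which $X+Y$ is at most its expectation. By \eqref{eq:dense}, $2T+X+Y\le M-2D$.

\emph{Repair.} Start with $B_i=\{x_i,y_i\}$. For each $i$ counted by $X$, add to $B_i$ an unused common neighbor of $x_i$ and $y_i$; now every $B_i$ is connected. For each pair $i<j$ counted by $Y$, the vertices $x_i,x_j$ are non-adjacent; add to $B_i$ an unused common neighbor of $x_i$ and $x_j$. This keeps $B_i$ connected and joins it to $B_j$. Before each addition fewer than $2T+X+Y\le M-2D$ vertices are in use, so an unused common neighbor exists. The final sets $B_1,\dots,B_T$ are the branch sets of a $K_T$ minor.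
\end{proof}

\begin{remark}
The exponent is $3$, not $4$, because the four missing edges are not independent events. If $\overline G$ is a disjoint union of cliques of order $D+1$, two random pairs are not joined exactly when all four vertices lie in one clique, and this has probability $\frac{D}{M-1}\cdot\frac{D-1}{M-2}\cdot\frac{D-2}{M-3}$. The lemma says nothing once $D$ reaches $M/2$, and there the repair can fail: in two disjoint cliques of order $M/2$, non-adjacent vertices have no common neighbor.
\end{remark}

\section{Edge bounds for graphs of given Hadwiger number}\label{sec:edges}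

To find a clique minor in a graph with many edges, we pass to a smallest minor that still has many edges. Contracting an edge whose ends have $c$ common neighbors removes one vertex and exactly $1+c$ edges. In a minimal minor this loss must destroy the density, so $c$ is large for every edge, and neighborhoods are dense.

\begin{lemma}\label{lem:nbhd}
Let $k\ge1$ be an integer and $e(G)\ge k|G|$. Then $G$ has a minor consisting of a graph $J$ with $1\le|J|\le2k$ and $\delta(J)\ge k$ and a further vertex $v$ adjacent to all vertices of $J$.
\end{lemma}

\begin{proof}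
Among the minors $G'$ of $G$ with $e(G')\ge k|G'|$ take one that minimizes $|G'|+e(G')$. It has an edge, so $|G'|\ge2$. Deleting an edge gives $e(G')-1<k|G'|$, so $e(G')=k|G'|$. There is no isolated vertex, since deleting one would preserve the inequality. Contracting an edge whose ends have $c$ common neighbors gives $k|G'|-1-c<k(|G'|-1)$, so $c\ge k$. The average degree of $G'$ is $2k$, so some vertex $v$ has degree between $1$ and $2k$. Let $J$ be the subgraph of $G'$ induced on the neighbors of $v$. The degree in $J$ of a vertex $w$ is the number of common neighbors of $v$ and $w$, which is at least $k$.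
\end{proof}

\begin{corollary}\label{cor:doubling}
If $j\ge0$ is an integer and $e(G)\ge2^j|G|$, then $\eta(G)\ge j+3$. In particular, $e(G)<16|G|$, $32|G|$, $64|G|$ if $\eta(G)\le6$, $7$, $8$, respectively.
\end{corollary}

\begin{proof}
We use induction on $j$. For $j=0$, $G$ is not a forest, so $\eta(G)\ge3$. If $e(G)\ge2^{j+1}|G|$, Lemma~\ref{lem:nbhd} with $k=2^{j+1}$ gives $J$ with $e(J)\ge\frac12\delta(J)|J|\ge2^j|J|$. So $J$ has a $K_{j+3}$ minor, and $\{v\}$ is a further branch set. The last sentence is the case $j=4,5,6$.
\end{proof}

This bound is exponential, and for larger Hadwiger numbers we want to apply Lemma~\ref{lem:dense} instead. The graph $J$ is not dense enough for that: if $|J|=2k$ and $\delta(J)=k$, then $D=k-1$ and $M-2D=2$. The remedy is to minimize a second time, with the threshold $\mu s^{3/2}$ for the number of edges of a minor on $s$ vertices. Write $b=\mu\sqrt s$. A minimal minor has about $bs$ edges, so average degree about $2b$, while the threshold drops by about $\frac32b$ when $s$ drops by one, which forces about $\frac32b$ common neighbors for every edge. In a smallest neighborhood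 the proportion of non-neighbors falls from $\frac12$ to about $\frac14$, and $M-2D$ becomes about $b$. The first minimization is still needed: the bound $|J|\le2k$ lets us take $\mu$ depending on $k$ alone.

\begin{lemma}\label{lem:second}
Let $T\ge2$ and $k\ge112$ be integers with $k\ge9.05\,T+0.036\,T^2$. If $e(G)\ge k|G|$, then $\eta(G)\ge T$.
\end{lemma}

\begin{proof}
Take $J$ from Lemma~\ref{lem:nbhd} and put $\mu=\sqrt{k/8}$. Since $|J|\le2k$, we have $\mu\sqrt{|J|}\le k/2$, so $e(J)\ge\frac k2|J|\ge\mu|J|^{3/2}$. Among the minors $F$ of $J$ with $e(F)\ge\mu|F|^{3/2}$ take one that minimizes $|F|+e(F)$, and write $s=|F|$ and $b=\mu\sqrt s$. As $F$ has an edge, $s\ge2$.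

\emph{$F$ is large.} From $bs\le e(F)\le s(s-1)/2$ we get $b<s/2$, that is, $\sqrt s>2\mu$. Hence
\[
s>4\mu^2=k/2\ge56,\qquad b>2\mu^2=k/4\ge28 .
\]

\emph{Degrees.} By minimality $F$ has no isolated vertex and $e(F)-1<bs$. So the minimum degree $\ell$ of $F$ satisfies $1\le\ell<2b+2/s<2b+0.04$.

\emph{Common neighbors.} Contracting an edge whose ends have $c$ common neighbors gives $e(F)-1-c<\mu(s-1)^{3/2}$. For $0\le x\le1$ we have $(1-x)^{3/2}\le(1-x)(1-\frac x2)=1-\frac32x+\frac12x^2$. With $x=1/s$ and $b<s/2$,
\[
c+1>bs\Bigl(1-\bigl(1-\tfrac1s\bigr)^{3/2}\Bigr)\ge\tfrac32b-\frac b{2s}>1.5\,b-0.25 .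
\]

\emph{The dense piece.} Let $v$ have degree $\ell$, and let $L$ be the subgraph of $F$ induced on $v$ and its neighbors, so that $M:=|L|=\ell+1$. A neighbor $w$ of $v$ has degree $c+1$ in $L$, where $c$ is the number of common neighbors of $v$ and $w$, and $v$ has the largest possible degree in $L$. So $d:=\delta(L)>1.5\,b-0.25$, and each vertex of $L$ has at most $D:=\ell-d$ non-neighbors in $L$. Then
\[
p=\frac D{M-1}=1-\frac d\ell<\frac{0.5\,b+0.29}{2b+0.04}=\frac14+\frac{0.28}{2b+0.04}<0.26,
\]
\[
M-2D=2d+1-\ell>(3b-0.5)+1-(2b+0.04)>b>k/4 .
\]
Since $4\cdot2.26=9.04$ and $2\cdot0.26^3<0.036$, we get $4\bigl(2T+pT+\frac12p^3T^2\bigr)\le9.04\,T+0.036\,T^2\le k$. So \eqref{eq:dense} holds for $L$, and $\eta(G)\ge\eta(L)\ge T$ by Lemma~\ref{lem:dense}.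
\end{proof}

We combine the two bounds into one function. For integers $t\ge6$ define
\[
\varphi(6)=16,\quad\varphi(7)=32,\quad\varphi(8)=64,\qquad\varphi(t)=12.5\,t\cdot\max\Bigl(1,\frac t{90}\Bigr)\quad(t\ge9).
\]
The function $\varphi$ is nondecreasing, and $\varphi(t)\le12.5\,t$ for $6\le t\le90$. The three exceptional values matter: the count for $(6,6,6)$ needs $6\varphi(6)\le216$, whereas Lemma~\ref{lem:second} never gives a bound below $112$.

\begin{proposition}\label{prop:phi}
If $t\ge6$ and $\eta(G)\le t$, then $e(G)<\varphi(t)|G|$.
\end{proposition}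

\begin{proof}
For $t\le8$ this is Corollary~\ref{cor:doubling}. Let $t\ge9$, $T=t+1$ and $k=\max\bigl(112,\lceil9.05\,T+0.036\,T^2\rceil\bigr)$. Since $\eta(G)<T$, Lemma~\ref{lem:second} gives $e(G)<k|G|$, and it remains to show $k\le\varphi(t)$. We have $112<\varphi(9)\le\varphi(t)$, so it suffices to prove $h(t)\le\varphi(t)$ for
\[
h(t)=9.05\,(t+1)+0.036\,(t+1)^2+1 .
\]
For $9\le t\le90$, the inequality $h(t)\le12.5\,t$ reads $g(T)\le0$ with $g(T)=0.036\,T^2-3.45\,T+13.5$ and $10\le T\le91$. The function $g$ is convex, $g(10)=-17.4$, and $g(91)=298.116-313.95+13.5<0$, so $g<0$ on the whole interval. For $t\ge90$, each of the three terms of $h(t)/t^2$ is decreasing in $t$, so $h(t)/t^2\le h(90)/90^2\le12.5/90$, which is $h(t)\le\varphi(t)$.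
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Both remaining regimes compare a sum of values of $\varphi$ with a product. Part (a) of the next lemma serves the counting regime. Part (b) bounds the number of edges missing from the largest part; since the second largest Hadwiger number may itself exceed $90$, where $\varphi$ is quadratic, a factor $\theta$ records the loss.

\begin{lemma}\label{lem:ineq}
\begin{itemize}
\item[(a)] If $r\ge3$ and $t_1,\dots,t_r$ are integers with $6\le t_i\le90$, then $2\sum_i\varphi(t_i)\le\prod_it_i$.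
\item[(b)] If $j\ge2$, $b_1\ge\dots\ge b_j\ge6$ are integers and $\theta=\max(1,b_1/90)$, then $\sum_i\varphi(b_i)\le3\theta\prod_ib_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $r=3$, with values $a\le b\le c$. We first prove
\begin{equation}\label{eq:six}
2\bigl(16+\varphi(b)+\varphi(c)\bigr)\le6bc\qquad(6\le b\le c\le90),
\end{equation}
which is the case $a=6$. As $2\varphi(c)\le25c$ and $c\ge b$, it suffices that $32+2\varphi(b)\le(6b-25)b$. For $b=6,7,8$ this reads $64\le66$, $96\le119$, $160\le184$. For $b\ge9$ we have $32+25b\le29b\le(6b-25)b$. For $a\ge7$, the claim follows by adding to \eqref{eq:six} the inequality $2\varphi(a)-32\le(a-6)bc$, and for this it suffices that $2\varphi(a)-32\le(a-6)a^2$. For $a=7,8$ this reads $32\le49$, $96\le128$. For $a\ge9$ we have $2\varphi(a)=25a\le27a\le(a-6)a\cdot a$.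

For $r\ge4$ let $t_r$ be the smallest value. Since $\varphi$ is nondecreasing, $\varphi(t_r)\le\sum_{i<r}\varphi(t_i)$, so by induction $2\sum_{i\le r}\varphi(t_i)\le4\sum_{i<r}\varphi(t_i)\le2\prod_{i<r}t_i\le\prod_{i\le r}t_i$.

(b) Let $\varphi_0(x)=\varphi(x)$ for $x\le8$ and $\varphi_0(x)=12.5\,x$ for $x\ge9$. Then $\varphi(b_i)\le\theta\varphi_0(b_i)$ for all $i$, because $b_i\le b_1$. For $j=2$ write $b=b_1$, $a=b_2$; we need $\varphi_0(a)+\varphi_0(b)\le3ab$. As $\varphi_0(b)\le12.5\,b$ and $b\ge a$, it suffices that $\varphi_0(a)\le(3a-12.5)a$. For $a=6,7,8$ this reads $16\le33$, $32\le59.5$, $64\le92$, and for $a\ge9$ it holds because $3a-12.5\ge14.5$. For $j\ge3$, removing $b_j$ does not change $\theta$, and $\varphi(b_j)\le\sum_{i<j}\varphi(b_i)$. By induction the sum is at most $2\cdot3\theta\prod_{i<j}b_i\le3\theta\prod_{i\le j}b_i$.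
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The trivial decomposition gives $\eta_P^{\min}(r;n)\le n$. We prove the lower bound by induction on $r$; the case $r=2$ is Theorem~\ref{thm:two}. Let $r\ge3$, and suppose that $G_1,\dots,G_r$ is an $r$-decomposition of $K_n$ with $t_i=\eta(G_i)$ and $\prod t_i\le n-1$. By Lemma~\ref{lem:remove} all $t_i$ are at least $6$. Order the parts so that $t_1\ge\dots\ge t_r\ge6$.

\medskip\noindent\textbf{Case 1: $t_1\le90$.} By Proposition~\ref{prop:phi}, $\binom n2=\sum e(G_i)<n\sum\varphi(t_i)$. With Lemma~\ref{lem:ineq}(a),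
\[
n-1<2\sum\varphi(t_i)\le\prod t_i\le n-1,
\]
a contradiction.

\medskip\noindent\textbf{Case 2: $t_1\ge91$.} We show that $G_1$ has a $K_{t_1+1}$ minor. Let
\[
H=\overline{G_1}=G_2\cup\dots\cup G_r,\qquad P=\prod_{i\ge2}t_i,\qquad S=\sum_{i\ge2}\varphi(t_i),\qquad\theta=\max(1,t_2/90).
\]
Since $r\ge3$, we have $P\ge36$, and so $n>Pt_1\ge36\cdot91=3276$. If $\theta=t_2/90$, then $n>t_1t_2t_3\ge6t_2^2=48600\,\theta^2$. Thus in all cases
\begin{equation}\label{eq:ntheta}
n>3276\,\theta^2 .
\end{equation}
Proposition~\ref{prop:phi} gives $e(H)<Sn$, and Lemma~\ref{lem:ineq}(b) with $j=r-1\ge2$ gives $S\le3\theta P$. As $n>Pt_1$ and $t_1\ge90\,\theta$,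
\begin{equation}\label{eq:Sn}
\frac Sn<\frac{3\theta}{t_1}\le\frac1{30}.
\end{equation}

Lemma~\ref{lem:dense} needs a bound on the number of non-neighbors of every vertex, and we have one only on average, so we discard the vertices of high degree in $H$. Let $V'$ be the set of vertices whose degree in $H$ is at most $6S$. By \eqref{eq:markov} fewer than $n/3$ vertices lie outside $V'$, so $M:=|V'|>2n/3$. In $G_1[V']$ every vertex has at most $D:=\lfloor6S\rfloor<n/5$ non-neighbors. Therefore
\[
M-2D>\frac{2n}3-\frac{2n}5=\frac{4n}{15},\qquad p:=\frac D{M-1}\le\frac{6S}{2n/3-1}\le\frac{10S}n<\frac13,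
\]
where the middle inequality for $p$ holds because $2n/3-1\ge3n/5$ for $n\ge15$.

Let $T=t_1+1<\frac n{36}+1$. Since $\frac1{15}-\frac7{108}=\frac1{540}$ and $n>1260$,
\[
(2+p)T<\frac73\Bigl(\frac n{36}+1\Bigr)=\frac{7n}{108}+\frac73<\frac n{15}.
\]
For the quadratic term we use that $p$ is inversely proportional to $t_1$. By \eqref{eq:Sn}, $pT<30\,\theta\cdot\frac{t_1+1}{t_1}\le30\,\theta\cdot\frac{92}{91}<31\,\theta$, so by \eqref{eq:ntheta}
\[
\tfrac12p^3T^2=\tfrac12\,p\,(pT)^2\le\tfrac16(31\,\theta)^2<161\,\theta^2<\frac n5 .
\]
Altogether $2T+pT+\frac12p^3T^2<\frac n{15}+\frac n5=\frac{4n}{15}<M-2D$. Lemma~\ref{lem:dense} gives $\eta(G_1)\ge\eta(G_1[V'])\ge t_1+1$, a contradiction.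
\end{proof}

\begin{remark}
The inductive step does not reprove the case $r=2$. Lemma~\ref{lem:ineq}(a) fails for two values, since $2(\varphi(6)+\varphi(6))=64>36$, and Case 2 uses a third part in $P\ge36$, in \eqref{eq:ntheta} and in Lemma~\ref{lem:ineq}(b).
\end{remark}

\section{A prescribed number of parts with edges}\label{sec:sharp}

The constant $c_m$ arises as follows. Each of the parts $G_2,\dots,G_m$ contributes a factor at least $2$, with equality exactly for forests. If $H=G_2\cup\dots\cup G_m$ is sparse, then, as in Example~\ref{ex:multi}, $G_1=\overline H$ has a clique minor that uses an independent set $I$ of $H$ as singletons and pairs up almost all other vertices; its order is about $(n+|I|)/2$. A union of $m-1$ forests has an independent set containing a fraction $\frac1{2m-2}$ of the vertices, and disjoint copies of $K_{2m-2}$ show that this fraction cannot be improved. The product is then about $2^{m-1}\cdot\frac n2\bigl(1+\frac1{2m-2}\bigr)=c_mn$.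

\subsection*{The construction}
We recall Walecki's decomposition of $K_{2a}$ into $a$ Hamiltonian paths. Take the vertex set $\mathbb Z_{2a}$, and for $0\le i<a$ let $Q_i$ consist of the edges $xy$ with $x+y\in\{2i,2i+1\}$. Every edge lies in exactly one $Q_i$, and $Q_i$ is the path $i,\ i+1,\ i-1,\ i+2,\ i-2,\dots,\ i-(a-1),\ i+a$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}]
Let $n\ge2m-1$. Partition the vertices into $q=\lceil n/(2m-2)\rceil\ge2$ classes, all of size $2m-2$ except possibly one smaller class. Let $G_1$ consist of all edges between different classes; it has an edge because $q\ge2$. Decompose the complete graph on each full class into $m-1$ Hamiltonian paths and give the $i$-th path to $G_{i+1}$. On a smaller class use the restriction of such a decomposition to a subset of the vertices. Then each of $G_2,\dots,G_m$ is a disjoint union of paths, with an edge because there is a full class, so it has Hadwiger number $2$. By \eqref{eq:multi} the product is at most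
\[
2^{m-1}\cdot\frac{n+q}2\le2^{m-2}\Bigl(n+\frac n{2m-2}+1\Bigr)=c_mn+2^{m-2}.\qedhere
\]
\end{proof}

\subsection*{The lower bound}
At the outset nothing says that $H$ is sparse: the parts could have comparable Hadwiger numbers. The first step excludes this, the second builds the minor, and the third chooses $I$.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]
Let $G_1,\dots,G_m$ be the parts with edges, $t_i=\eta(G_i)$ and $t_1\ge\dots\ge t_m\ge2$. We may assume that $\prod t_i\le c_mn$ and that $n$ is large in terms of $m$. Let $H=\overline{G_1}=G_2\cup\dots\cup G_m$ and $P=\prod_{i\ge2}t_i$. Since $G_i$ has no $K_{t_i+1}$ minor, Theorem~\ref{thm:kt} gives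
\begin{equation}\label{eq:kt}
e(H)<(m-1)K(t_2+1)\sqrt{\ln(t_2+1)}\;n .
\end{equation}

\emph{Step 1: $t_1\ge n/11$.} From $t_2^2\le t_1t_2\le c_mn$ and \eqref{eq:kt} we get $e(H)=O_m(n^{3/2}\sqrt{\ln n})$, so $e(H)\le n^{1.6}$. By \eqref{eq:markov}, the number $M$ of vertices with degree at most $4n^{0.6}$ in $H$ is at least $n/2$. Apply Lemma~\ref{lem:dense} to the subgraph of $G_1$ induced on them, with $D=\lfloor4n^{0.6}\rfloor$ and $T=\lfloor n/10\rfloor$. Here $p\le4n^{0.6}/(n/2-1)\le9n^{-0.4}$, so $pT=O(n^{0.6})$ and $p^3T^2=O(n^{0.8})$. The left side of \eqref{eq:dense} is at most $n/5+O(n^{0.8})$ and the right side is at least $n/2-8n^{0.6}$. Hence $t_1\ge\lfloor n/10\rfloor\ge n/11$. This step is where Theorem~\ref{thm:kt} is needed: for $t_2$ of order $\sqrt n$, Proposition~\ref{prop:phi} gives only $e(H)=O_m(n^2)$.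

\emph{Step 2: a minor from singletons and pairs.} By Step 1, $t_2\le P\le c_mn/t_1\le11c_m$, so \eqref{eq:kt} gives $e(H)\le K'n$ with $K'$ depending only on $m$. Now $H$ is so sparse that defects can be avoided rather than repaired, and almost all vertices can be used. Let $V'$ be the set of vertices with degree at most $n^{1/4}$ in $H$; by \eqref{eq:markov}, $|V'|\ge n-2K'n^{3/4}$. Let $I\subseteq V'$ be any set that is independent in $H$, and let $R=V'\setminus I$. Call distinct $x,y\in R$ \emph{conflicting} if they are adjacent in $H$ or have a common $H$-neighbor in $V'$. A vertex of $R$ has at most $n^{1/4}$ neighbors in $H$, and each of those in $V'$ has at most $n^{1/4}$ neighbors, so it conflicts with at most $n^{1/4}+n^{1/2}\le2\sqrt n$ vertices. Take a maximal family of disjoint non-conflicting pairs in $R$. The vertices of $R$ left over conflict pairwise, so there are at most $2\sqrt n+1$ of them.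

A non-conflicting pair is an edge of $G_1$, and every other vertex of $V'$ is adjacent in $G_1$ to at least one of its two members. The set $I$ is a clique of $G_1$. So the singletons from $I$ and the pairs are the branch sets of a clique minor of $G_1$, and
\begin{equation}\label{eq:star}
t_1\ge|I|+\tfrac12\bigl(|R|-2\sqrt n-1\bigr)=\tfrac12\bigl(|V'|+|I|\bigr)-O(\sqrt n).
\end{equation}

\emph{Step 3: the choice of $I$.} Suppose first that $t_2=\dots=t_m=2$. Then $P=2^{m-1}$ and $H$ is a union of $m-1$ forests. A subgraph of $H$ on $v\ge1$ vertices has at most $(m-1)(v-1)$ edges, so it has a vertex of degree at most $2m-3$. Removing such vertices one at a time and coloring them greedily in the reverse order gives a proper coloring of $H[V']$ with $2m-2$ colors. Let $I$ be a largest color class, so that $|I|\ge|V'|/(2m-2)$. By \eqref{eq:star},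
\[
\prod t_i=2^{m-1}t_1\ge2^{m-1}\cdot\frac n2\Bigl(1+\frac1{2m-2}\Bigr)-O_m(n^{3/4})=c_mn-O_m(n^{3/4}).
\]
Otherwise $t_2\ge3$ and $P\ge3\cdot2^{m-2}$. Then \eqref{eq:star} with $I=\emptyset$ gives
\[
\prod t_i\ge3\cdot2^{m-2}\,t_1\ge\tfrac32\cdot2^{m-2}n-O_m(n^{3/4})\ge c_mn-O_m(n^{3/4}),
\]
because $1+\frac1{2m-2}\le\frac32$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:unique}]
For $n\ge2$, a nontrivial $r$-decomposition has exactly $m$ parts with edges for some $2\le m\le r$. We have $c_2=\frac32$ and $c_m\ge2^{m-2}\ge2$ for $m\ge3$. The lower bound of Theorem~\ref{thm:sharp}, applied to these finitely many values of $m$, shows that the product is at least $\frac32n-O_r(n^{3/4})$, and this exceeds $n$ for $n\ge n_0(r)$. The upper bound with $m=2$, together with $r-2$ edgeless parts, gives nontrivial $r$-decompositions with product at most $\frac32n+1$.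
\end{proof}

\begin{thebibliography}{9}

\bibitem{HLY}
Leslie Hogben, Jephian C.-H. Lin, Michael Young,
\emph{Multi-part Nordhaus-Gaddum type problems for tree-width, Colin de Verdi\`ere type parameters, and Hadwiger number},
arXiv:1604.08817 (2016).

\bibitem{Kos}
Kostochka, Combinatorica 4 (1984).

\bibitem{RST}
Robertson, Seymour, Thomas,
\emph{Hadwiger's conjecture for $K_6$-free graphs},
Combinatorica 13 (1993).

\bibitem{Tho}
Thomason, Math. Proc. Camb. Phil. Soc. 95 (1984).

\end{thebibliography}
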